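\title{Judicious partitions that are also large cuts}

\begin{abstract}
Let $G$ be a graph with $m$ edges and at least $k$ vertices, and let $h(m)=\sqrt{2m+1/4}-1/2$. Bollob\'as and Scott proved that $G$ has a partition into $k$ parts in which every part spans at most $\frac{m}{k^2}+\frac{k-1}{2k^2}h(m)$ edges, and that $G$ has a partition into $k$ parts with at least $\frac{k-1}{k}m+\frac{k-1}{2k}h(m)-\frac{(k-2)^2}{8k}$ crossing edges. They asked whether a single partition can satisfy both bounds. We prove that it can, for every $k\ge 2$, and we determine all graphs for which the two inequalities cannot both be made strict. The proof starts from a maximum $k$-cut, keeps a suitable subset of its heaviest part, and partitions the rest of the graph by induction on $k$.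
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. Let $k\ge2$ be an integer and let $G$ be a graph with $m$ edges and at least $k$ vertices. A \emph{$k$-partition} of $G$ is a partition $(V_1,\dots,V_k)$ of $V(G)$ into $k$ nonempty sets, the \emph{parts}. We write $e(X)$ for the number of edges with both ends in $X$, and $e(X,Y)$ for the number of edges between disjoint sets $X$ and $Y$. The number of \emph{crossing edges} of the partition is $e(V_1,\dots,V_k)=\sum_{i<j}e(V_i,V_j)$.

There are two natural ways to ask that a partition separate the edges of $G$ well: many edges should cross, or no single part should span many edges. If every vertex chooses a part independently and uniformly at random, then the expected number of crossing edges is $\frac{k-1}{k}m$ and the expected number of edges inside a given part is $\frac{m}{k^2}$. The precise bounds have these leading terms and a correction of order $\sqrt m$. Put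
\[
h(m)=\sqrt{2m+1/4}-1/2 ,
\]
and consider the inequalities
\begin{align}
\max_{1\le i\le k} e(V_i)&\le \frac{m}{k^2}+\frac{k-1}{2k^2}\,h(m),\label{eq:max}\\
e(V_1,\dots,V_k)&\ge \frac{k-1}{k}\,m+\frac{k-1}{2k}\,h(m)-\frac{(k-2)^2}{8k}.\label{eq:cut}
\end{align}
Bollob\'as and Scott proved that $G$ has a $k$-partition satisfying \eqref{eq:max}, and that $G$ has a $k$-partition satisfying \eqref{eq:cut}. For $k=2$ it is known that a single partition satisfies both. The following problem of Bollob\'as and Scott is stated in the paper of Kuang and Wang~\cite{KW}.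

\medskip
\noindent\textbf{Problem.} \emph{Is it true, for every $k\ge2$, that every graph with $m$ edges and at least $k$ vertices has one $k$-partition satisfying both \eqref{eq:max} and \eqref{eq:cut}?}
\medskip

We show that the answer is yes. The proof is self-contained and does not rely on the results just quoted.

\subsection*{The bounds in terms of complete graphs}

For real $a$ we write $\binom a2=a(a-1)/2$; this function is strictly increasing for $a\ge1$. The number $h=h(m)$ is the nonnegative solution of $\binom{h+1}2=m$. Thus $h(\binom n2)=n-1$ for $n\ge 1$, and $h+1$ is the order that a complete graph with $m$ edges would have. Throughout the paper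
\[
t=\frac hk .
\]
Let $f_k(m)$ be the right side of \eqref{eq:max}. Since $\sum_i e(V_i)=m-e(V_1,\dots,V_k)$, inequality \eqref{eq:cut} is equivalent to $\sum_i e(V_i)\le g_k(m)$, where $g_k(m)=\frac mk-\frac{k-1}{2k}h+\frac{(k-2)^2}{8k}$. We call $\sum_i e(V_i)$ the \emph{total} of the partition. Substituting $2m=h^2+h$ gives $2k^2f_k(m)=h(h+k)$ and $8k\,g_k(m)=4h^2-4(k-2)h+(k-2)^2=(2h+2-k)^2$, that is,
\begin{equation}\label{eq:fg}
f_k(m)=\binom{t+1}2,\qquad g_k(m)=\frac{(h+1-k/2)^2}{2k}.
\end{equation}

It is convenient to allow empty parts; we then speak of a \emph{weak $k$-partition}, and $G$ may have any number of vertices. Nothing is lost. If $|V(G)|\ge k$ and some part is empty, then another part has at least two vertices, and moving one of them to the empty part increases no $e(V_i)$. Hence every weak $k$-partition of a graph with at least $k$ vertices can be turned into a $k$-partition without increasing $\max_ie(V_i)$ or the total. Let $T_k(G)$ be the smallest total of a weak $k$-partition of $G$. A weak $k$-partition with total $T_k(G)$ is a \emph{max $k$-cut}.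

\begin{example}\label{ex:clique}
Let $G=K_n$ with $n=kq+\rho$ and $0\le\rho<k$, so that $h=n-1$. Moving a vertex from a part of size $a$ to a part of size $b\le a-2$ lowers the total by $a-1-b>0$, so the max $k$-cuts are the partitions into $\rho$ parts of size $q+1$ and $k-\rho$ parts of size $q$. Their total is
\begin{equation}\label{eq:tau}
\tau_k(n)=k\binom q2+\rho q=\frac{(2n-k)^2-(2\rho-k)^2}{8k}=g_k\Bigl(\binom n2\Bigr)-\frac{(2\rho-k)^2}{8k},
\end{equation}
where the second equality follows from $(2n-k)^2-(2\rho-k)^2=4(n-\rho)(n+\rho-k)=4kq(kq-k+2\rho)$. Their largest part has $\lceil n/k\rceil\le\frac{n-1}k+1=t+1$ vertices. So this partition satisfies both inequalities; \eqref{eq:max} is an equality when $n\equiv1\pmod k$, and \eqref{eq:cut} is an equality when $n\equiv k/2\pmod k$.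
\end{example}

Both bounds are thus modeled on complete graphs, where one partition is optimal for both, and this suggests a positive answer. Yet neither inequality comes for free with the other. Summing \eqref{eq:max} over the parts bounds the total only by $\frac mk+\frac{k-1}{2k}h$, in which the term of order $\sqrt m$ has the wrong sign. In the other direction, every max cut may violate \eqref{eq:max}.

\begin{example}\label{ex:split}
Let $k=2$. Let $A$ be a clique and $I$ an independent set, each with $5$ vertices, and join every vertex of $A$ to every vertex of $I$. Then $m=35$, and $\binom82<35<\binom92$ gives $7<h<8$, so $\frac72<t<4$ and $f_2(m)<10$. Consider a bipartition that splits $A$ into $s\le2$ and $5-s$ vertices. Each vertex of $I$ has at least $s$ neighbors in its own part, so the total is at least $\binom s2+\binom{5-s}2+5s=10+s^2$. The value $10$ requires $s=0$ and all of $I$ on the side opposite to $A$. Hence $(A,I)$ is the only max $2$-cut, and $e(A)=10>f_2(m)$.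
\end{example}

A partition with both properties must therefore, in general, give up some crossing edges, and the problem is to show that it need not give up too many.

\subsection*{Results}

\begin{theorem}\label{thm:main}
For every $k\ge2$, every graph $G$ with $m$ edges has a weak $k$-partition, and a $k$-partition if $|V(G)|\ge k$, such that $\max_ie(V_i)\le f_k(m)$ and $\sum_ie(V_i)\le g_k(m)$.
\end{theorem}

The second theorem describes when the inequalities can be made strict. For $n\ge1$ we write $G\sim K_n$ if $G$ consists of a copy of $K_n$ and any number of isolated vertices; a nonempty graph without edges satisfies $G\sim K_1$. For $k\ge3$ let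
\[
\varepsilon_k=\frac{k^2-8}{16k(k-1)}>0 .
\]

\begin{theorem}\label{thm:sharp}
Let $k\ge2$ and let $G$ have $m$ edges and at least $k$ vertices.
\begin{itemize}
\item[(i)] If $G\sim K_{kq+1}$ for some $q\ge0$, then every $k$-partition has $\max_ie(V_i)\ge f_k(m)$. Otherwise $G$ has a $k$-partition with $\max_ie(V_i)<f_k(m)$ and $\sum_ie(V_i)\le g_k(m)$; for $k\ge3$ one can moreover achieve $\max_ie(V_i)<f_k(m)$ and
\[
\sum_ie(V_i)\le\max\{T_k(G),\,g_k(m)-\varepsilon_k\}.
\]
\item[(ii)] $T_k(G)\le g_k(m)$, with equality if and only if $k$ is even and either $m=\binom{k/2}2$ or $G\sim K_n$ with $n\equiv k/2\pmod k$.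
\item[(iii)] $G$ has a $k$-partition for which both \eqref{eq:max} and \eqref{eq:cut} are strict, unless $G\sim K_{kq+1}$ for some $q\ge0$, or $k$ is even and either $m=\binom{k/2}2$ or $G\sim K_n$ with $n\equiv k/2\pmod k$. In these exceptional cases no such partition exists.
\end{itemize}
\end{theorem}

In particular, for infinitely many $m$ the bound \eqref{eq:max} cannot be improved for any $k$, and the bound \eqref{eq:cut}, including its additive constant, cannot be improved for any even $k$. The exception $m=\binom{k/2}2$ is degenerate: there $g_k(m)=0$, so no total can be smaller. For $k=2$ the exceptional graphs are exactly those with $G\sim K_n$ and $n$ odd.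

Section~\ref{sec:cut} proves part (ii), which settles every graph that has a max $k$-cut satisfying \eqref{eq:max}. For the other graphs we keep a subset $U$ of the heaviest part of a max $k$-cut, spanning slightly fewer than $f_k(m)$ edges, and we repartition $G-U$ into $k-1$ parts. Section~\ref{sec:keep} counts the edges of $G-U$ and settles $k=2$, where this idea works without loss. For $k\ge3$ the inductive step loses an additive constant; Section~\ref{sec:cost} computes it and says what $U$ must do to recover it, and Section~\ref{sec:choice} finds such a set $U$ and proves Theorem~\ref{thm:main}. Section~\ref{sec:strict} follows the cases of equality and completes the proof of Theorem~\ref{thm:sharp}.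

\section{The bound for max cuts}\label{sec:cut}

The chromatic number $\chi(G)$ is the least number of independent sets, the color classes, into which $V(G)$ can be partitioned. Thus $T_k(G)=0$ if and only if $\chi(G)\le k$. We need the standard lower bound for the number of edges in terms of $\chi$.

\begin{lemma}\label{lem:chi}
If $G$ has $m$ edges and $\chi(G)=r\ge1$, then $m\ge\binom r2$, with equality if and only if $G\sim K_r$. In particular, if $h(m)<k$, that is $t<1$, then $T_k(G)=0$.
\end{lemma}

\begin{proof}
Let $H$ be a minimal induced subgraph of $G$ with $\chi(H)=r$; it has $n'\ge r$ vertices. A vertex $v$ of degree at most $r-2$ in $H$ could be added to one of the classes of an $(r-1)$-coloring of $H-v$, so $H$ has minimum degree at least $r-1$. Hence $m\ge e(H)\ge n'(r-1)/2\ge\binom r2$. For $r\ge2$ equality forces $n'=r$, $H=K_r$, and no edge outside $H$; for $r=1$ the claim is trivial. Conversely $G\sim K_r$ gives equality. Finally, $h(m)<k$ means $m<\binom{k+1}2$, so $\chi(G)\le k$.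
\end{proof}

The next proposition is Theorem~\ref{thm:sharp}(ii), without the restriction on the number of vertices. The idea is to treat the color classes of an optimal coloring as the vertices of a complete graph and to use the partition of Example~\ref{ex:clique} in random position.

\begin{proposition}\label{prop:cut}
Let $k\ge2$ and let $G$ be any graph with $m$ edges. Then $T_k(G)\le g_k(m)$, with equality if and only if $k$ is even and either $m=\binom{k/2}2$ or $G\sim K_n$ with $n\equiv k/2\pmod k$.
\end{proposition}

\begin{proof}
Let $r=\chi(G)$. Suppose first that $r\le k$. Then $T_k(G)=0\le g_k(m)$, and by \eqref{eq:fg} equality holds exactly when $h+1=k/2$, that is, when $m=k(k-2)/8$. For odd $k$ this number is not an integer, and for even $k$ it equals $\binom{k/2}2$.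

Now let $r=kq+\rho\ge k+1$ with $0\le\rho<k$. Fix an $r$-coloring, arrange $r$ slots in $\rho$ groups of size $q+1$ and $k-\rho$ groups of size $q$, and assign the color classes to the slots by a uniformly random bijection. The groups define a weak $k$-partition. The ends of an edge lie in two different color classes, which occupy a uniformly random pair of slots, and $\tau_k(r)$ of the $\binom r2$ pairs lie inside a group. So the expected total is $m\tau_k(r)/\binom r2$, and \eqref{eq:tau} gives
\[
T_k(G)\le m\,\frac{\tau_k(r)}{\binom r2}\le m\,\theta(r),\qquad\text{where }\ \theta(s)=\frac{(s-k/2)^2}{k\,s(s-1)};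
\]
the second inequality is strict unless $2\rho=k$. For real $s\ge k+1$,
\[
(\log\theta)'(s)=\frac2{s-k/2}-\frac{2s-1}{s(s-1)}=\frac{s(k-1)-k/2}{(s-k/2)\,s(s-1)}>0,
\]
so $\theta$ is strictly increasing there. Let $N=h+1$, so that $m=\binom N2$. Lemma~\ref{lem:chi} gives $r\le N$, with equality only if $G\sim K_r$. Therefore
\[
T_k(G)\le m\,\theta(r)\le m\,\theta(N)=\frac{(N-k/2)^2}{2k}=g_k(m),
\]
and equality throughout forces $G\sim K_r$ and $2\rho=k$.

Conversely, let $k$ be even. If $m=\binom{k/2}2$, then $h<k$ and $T_k(G)=0=g_k(m)$. If $G\sim K_n$ with $n\equiv k/2\pmod k$, then $T_k(G)=\tau_k(n)=g_k(m)$ by \eqref{eq:tau}.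
\end{proof}

\section{Keeping a subset of the heaviest part}\label{sec:keep}

From now on $f=f_k(m)$, $\kappa=k-1$, and
\[
B=\binom{\kappa t}2,\qquad\text{so that}\qquad B+\kappa t=\binom{\kappa t+1}2 .
\]
By Proposition~\ref{prop:cut}, a max $k$-cut in which no part spans more than $f$ edges already proves Theorem~\ref{thm:main} for $G$, and by Lemma~\ref{lem:chi} such a cut exists when $t<1$. So we study the following setting; allowing $e(V_1)=f$ will serve in Section~\ref{sec:strict}.

\medskip
\noindent\textbf{Setting (S).} \emph{$k\ge2$ and $t\ge1$, and $(V_1,\dots,V_k)$ is a max $k$-cut of $G$ in which $e(V_1)$ is largest and $e(V_1)=f+x$ with $x\ge0$.}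
\medskip

Note that $f\ge1$ because $t\ge1$. We write $e_i=e(V_i)$, we let $d_X(u)$ be the number of neighbors of $u$ in $X$, and we abbreviate $d_j(u)=d_{V_j}(u)$.

Moving a vertex $u\in V_1$ to $V_j$ changes the total by $d_j(u)-d_1(u)$, so $d_j(u)\ge d_1(u)$ for all $j$. This is the property of max cuts that drives the proof: a set $U\subseteq V_1$ spanning about $f$ edges sends about $2f$ edges or more to each other part, so it meets about $(2k-1)f$ edges of $G$ or more. The bounds fit this count exactly:
\begin{equation}\label{eq:B}
m-(2k-1)f=\frac t2\bigl[k^2t+k-(2k-1)(t+1)\bigr]=\frac t2\bigl[\kappa^2t-\kappa\bigr]=B .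
\end{equation}
So $G-U$ has about $\binom{\kappa t}2$ edges. There is room up to $\binom{\kappa t+1}2$, because \eqref{eq:fg} applied with $\kappa$ in place of $k$ shows, for $\kappa\ge2$ and $M\ge0$, that
\begin{equation}\label{eq:room}
M\le\binom{\kappa t+1}2\ \Longrightarrow\ f_\kappa(M)=\binom{h(M)/\kappa+1}2\le f,
\end{equation}
with equality on the right if and only if there is equality on the left.

To make the count exact, define the \emph{surplus} of $u\in V_1$ by $s(u)=\sum_{j\ge2}\bigl(d_j(u)-d_1(u)\bigr)\ge0$. The degree of $u$ in $G$ is then $k\,d_1(u)+s(u)$. For $U\subseteq V_1$ put $S(U)=\sum_{u\in U}s(u)$ and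
\[
y=y(U)=f-e(U),\qquad Q=Q(U)=k\bigl(e(U,V_1\setminus U)-y\bigr)+S(U),\qquad M=M(U)=e(G-U).
\]
Here $y$ is the amount by which $U$ falls short of $f$, and $Q$ counts the edges that $U$ removes beyond the expected number.

\begin{lemma}\label{lem:count}
In Setting \textup{(S)}, every $U\subseteq V_1$ satisfies $M=B+\kappa y-Q$. Moreover $e(G-V_1)=B-(2k-1)x-S(V_1)\le B$.
\end{lemma}

\begin{proof}
Let $W=V_1\setminus U$. The sum of the degrees of the vertices of $U$ counts edges inside $U$ twice and the other edges meeting $U$ once, and $\sum_{u\in U}d_1(u)=2e(U)+e(U,W)$. Hence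
\[
M=m+e(U)-\sum_{u\in U}\bigl(k\,d_1(u)+s(u)\bigr)=m-(2k-1)e(U)-k\,e(U,W)-S(U).
\]
Substituting $e(U)=f-y$ and using \eqref{eq:B} gives $M=B+(2k-1)y-k\,e(U,W)-S(U)=B+\kappa y-Q$. For $U=V_1$ we have $y=-x$ and $W=\emptyset$, which gives the second formula.
\end{proof}

In view of \eqref{eq:room} we want $0<y\le t$ and $Q\ge0$. We obtain $U$ by deleting vertices from $V_1$ one at a time. The deletion that brings the number of edges below $f$ must not overshoot by more than $t$, so it should remove a vertex of small degree. The next lemma bounds the small degrees of a graph by those of the complete graph with the same number of edges.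

\begin{lemma}\label{lem:deg}
Let $H$ be a graph without isolated vertices, with $e\ge1$ edges and degrees $\delta_1\le\dots\le\delta_n$, and let $\eta=h(e)$. Then:
\begin{itemize}
\item[(a)] $\delta_2\le\eta$, with equality only if $H$ is complete;
\item[(b)] $\delta_{i+1}\le\eta+i-1$ for $2\le i\le n-1$;
\item[(c)] $n-1\ge\eta\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
Recall that $\eta(\eta+1)=2e$. Part (c) follows from $\binom n2\ge e\ge 1$.

(a) Let $v_1$ have degree $\delta_1$. If $\delta_1=n-1$, then $H=K_n$ and $\delta_2=n-1=\eta$. Otherwise $v_1$ has a non-neighbor $w\ne v_1$, and $\delta_2\le d(w)\le n-2$. Then $2e\ge\delta_1+(n-1)\delta_2>(\delta_2+1)\delta_2$, so $\delta_2<\eta$.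

(b) Let $d=\delta_{i+1}$. Then $n\ge d+1$, and $n-i$ vertices have degree at least $d$, so $2e\ge(d+1-i)d$. If $d>\eta+i-1$, then $d+1-i>\eta$ and $d>\eta+1$, which gives $2e>\eta(\eta+1)$, a contradiction.
\end{proof}

Since $h(f)=t$ and $\binom{t+a+1}2=f+\frac a2(2t+1+a)\ge f+a$ for $a\ge0$ and $t\ge1$, we also have
\begin{equation}\label{eq:eta}
t\le h(f+a)\le t+a\qquad(a\ge0).
\end{equation}
The point of Lemma~\ref{lem:deg}(a) is that the bound holds for the second smallest degree and not only for the smallest. This leaves a choice between two vertices at each deletion, which Section~\ref{sec:choice} exploits.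

\begin{lemma}\label{lem:last}
In Setting \textup{(S)}, let $U'\subseteq V_1$ satisfy $e(U')=f+x'$ with $x'\ge0$. Let $w\in U'$ be a vertex whose degree in $G[U']$ is at most the second smallest positive degree of $G[U']$, let $U=U'\setminus\{w\}$, and suppose that $e(U)<f$. Then $y=d_{U'}(w)-x'$, $\;0<y\le t$, and
\[
Q=k\bigl(x'+e(U,V_1\setminus U')\bigr)+S(U)\ge0 .
\]
\end{lemma}

\begin{proof}
We have $e(U)=f+x'-d_{U'}(w)$, which gives the formula for $y$, and $y>0$ by assumption. Lemma~\ref{lem:deg}(a), applied to $G[U']$ without its isolated vertices, and \eqref{eq:eta} give $d_{U'}(w)\le h(f+x')\le t+x'$, so $y\le t$. Finally $e(U,V_1\setminus U)=d_{U'}(w)+e(U,V_1\setminus U')=y+x'+e(U,V_1\setminus U')$.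
\end{proof}

\subsection*{The case of two parts}

For $k=2$ we have $\kappa=1$ and
\[
B=\binom t2,\qquad B+t=f,\qquad g_2(m)=\frac{h^2}4=t^2=f+B .
\]
No induction is needed, since $V(G)\setminus U$ is itself the second part. If $U\subseteq V_1$ has $0<y\le t$, then by Lemma~\ref{lem:count} the bipartition $(U,V(G)\setminus U)$ satisfies
\begin{equation}\label{eq:two}
e(U)<f,\qquad M=B+y-Q\le f-Q,\qquad e(U)+M=f+B-Q=g_2(m)-Q .
\end{equation}

\begin{proposition}\label{prop:two}
Theorem~\ref{thm:main} holds for $k=2$.
\end{proposition}

\begin{proof}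
Take a max $2$-cut with $e_1\ge e_2$. If $e_1\le f$, it has both properties by Proposition~\ref{prop:cut}. Otherwise $T_2(G)>0$, so $t\ge1$ by Lemma~\ref{lem:chi} and Setting (S) holds. Starting from $V_1$, repeatedly delete a vertex of smallest positive degree in the current induced subgraph, and stop as soon as fewer than $f$ edges remain. Each deletion removes an edge, so the process stops. Lemma~\ref{lem:last}, applied to the last deletion, shows that the remaining set $U$ has $0<y\le t$ and $Q\ge0$, and \eqref{eq:two} finishes the proof.
\end{proof}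

In Example~\ref{ex:split}, $V_1=A$ and every vertex of $A$ has surplus $5-4=1$. One deletion suffices: $U$ consists of four vertices of $A$, and $e(U)=6<\binom{9/2}{2}<f$. The first formula in the proof of Lemma~\ref{lem:count} gives $M=35-3\cdot6-2\cdot4-4=5$, the five edges from the deleted vertex to $I$. The total has risen from $10$ to $11$, still below $g_2(m)=t^2>\frac{49}4$.

\section{The cost of one inductive step}\label{sec:cost}

Let $k\ge3$, so $\kappa\ge2$, and let $t\ge1$. A set $U$ with $0<y\le t$ and $Q\ge0$ has $M\le\binom{\kappa t+1}2$, so a $\kappa$-partition of $G-U$ given by induction, together with the part $U$, satisfies \eqref{eq:max}. Its total is at most $f-y+g_\kappa(M)$, and we must compare this number with $g_k(m)$.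

The function $g_\kappa$ has two defects for this purpose: it decreases for small arguments, and it is not defined at the negative arguments that appear in an estimate below. We therefore truncate it at its zero. Let $M_*=\binom{\kappa/2}2\ge0$ and define $\Phi\colon\mathbb{R}\to\mathbb{R}$ by $\Phi(M)=0$ for $M\le M_*$ and $\Phi(M)=g_\kappa(M)$ for $M\ge M_*$. By \eqref{eq:fg},
\begin{equation}\label{eq:Phi}
\Phi\Bigl(\binom N2\Bigr)=\frac{(N-\kappa/2)^2}{2\kappa}\qquad\text{for real }N\ge\kappa/2 .
\end{equation}
Put
\[
\gamma=\frac{\kappa-1}{2\kappa}\in\bigl(0,\tfrac12\bigr),\qquad \ell=\frac38-\frac1{2k}=\frac{3\kappa-1}{8(\kappa+1)}>0 .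
\]

\begin{lemma}\label{lem:Phi}
Let $k\ge3$ and $t\ge1$.
\begin{itemize}
\item[(a)] $\Phi$ is convex and nondecreasing.
\item[(b)] $T_\kappa(H)\le\Phi(e(H))$ for every graph $H$. If Theorem~\ref{thm:main} holds for $\kappa$, then every graph with $M$ edges has a weak $\kappa$-partition with total at most $\Phi(M)$ in which each part spans at most $f_\kappa(M)$ edges.
\item[(c)] $\Phi(B)=\kappa\bigl(f-t+\frac18\bigr)$ and $f+\Phi(B)=g_k(m)+\ell$.
\item[(d)] $\Phi(B+\kappa t)-\Phi(B)=t-\gamma$ and $\Phi(B)-\Phi(B-\kappa)\ge\gamma$.
\end{itemize}
\end{lemma}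

\begin{proof}
(a) For $M=\binom N2\ge M_*$ we have $dM/dN=N-\frac12$, so \eqref{eq:Phi} gives
\[
\Phi'(M)=\frac{N-\kappa/2}{\kappa(N-1/2)}=\frac1\kappa\Bigl(1-\frac{\kappa-1}{2N-1}\Bigr).
\]
This vanishes at $N=\kappa/2$ and increases with $N$. Since also $\Phi(M_*)=0$, the function $\Phi$ is differentiable on $\mathbb{R}$ with nonnegative, nondecreasing derivative.

(b) For $M\ge M_*$ the claims are Proposition~\ref{prop:cut} and Theorem~\ref{thm:main} for $\kappa$. If $M<M_*$, then $h(M)<\kappa/2-1<\kappa$, and Lemma~\ref{lem:chi} gives a weak $\kappa$-partition with total $0$.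

(c) By \eqref{eq:Phi} with $N=\kappa t$, we have $\Phi(B)=\frac\kappa2(t-\frac12)^2$, and $\frac12(t-\frac12)^2=\binom t2+\frac18=f-t+\frac18$. This is the first formula. By \eqref{eq:fg},
\[
g_k(m)=\frac k2\Bigl(t-\frac12+\frac1k\Bigr)^2=\frac k2\Bigl(t-\frac12\Bigr)^2+t-\frac12+\frac1{2k}
=\Phi(B)+\Bigl(f-t+\frac18\Bigr)+t-\frac12+\frac1{2k},
\]
and the right side equals $\Phi(B)+f-\ell$.

(d) By \eqref{eq:Phi} with $N=\kappa t+1$ and $N=\kappa t$, the first difference is $\frac{2(\kappa t-\kappa/2)+1}{2\kappa}=t-\gamma$. For the second, recall that for a convex function and fixed $c>0$ the increment $\Phi(M)-\Phi(M-c)$ is nondecreasing in $M$. Since $B\ge\binom\kappa2$ and $\binom\kappa2-(\kappa-1)=\binom{\kappa-1}2$, parts (a) and \eqref{eq:Phi} give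
\[
\Phi(B)-\Phi(B-\kappa)\ge\Phi(B)-\Phi(B-\kappa+1)\ge\Phi\Bigl(\binom\kappa2\Bigr)-\Phi\Bigl(\binom{\kappa-1}2\Bigr)=\frac{(\kappa/2)^2-(\kappa/2-1)^2}{2\kappa}=\gamma ;
\]
formula \eqref{eq:Phi} applies because $\kappa-1\ge\kappa/2$.
\end{proof}

Part (c) locates the difficulty. For $k=2$ the identity $f+B=g_2(m)$ made every $U$ with $0<y\le t$ and $Q\ge0$ sufficient. For $k\ge3$ the bound $f-y+\Phi(B+\kappa y-Q)$ on the total equals $g_k(m)+\ell$ at $y=Q=0$, so a set $U$ with $y$ and $Q$ both small is useless. Part (d) shows that the bound drops by at least $\gamma$ at $(y,Q)=(t,0)$ and at $(y,Q)=(0,\kappa)$. Convexity interpolates between these points, and the quantity that measures the saving is $Q/\kappa+y/t$.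

\begin{lemma}\label{lem:step}
Let $k\ge3$, $t\ge1$, $0\le y\le t$ and $Q\ge0$. Then
\[
f-y+\Phi(B+\kappa y-Q)\le g_k(m)+\ell-\gamma\min\Bigl\{1,\ \frac Q\kappa+\frac yt\Bigr\}.
\]
In particular, if $\frac Q\kappa+\frac yt\ge\frac78$, then the left side is at most $g_k(m)-\varepsilon_k$.
\end{lemma}

\begin{proof}
Let $q=Q/\kappa$ and $D(s)=\Phi(B+\kappa s)-\Phi(B)$. By Lemma~\ref{lem:Phi}, $D$ is convex and nondecreasing, $D(0)=0$, $D(t)=t-\gamma$, $D(-1)\le-\gamma$, and the left side of the inequality equals $g_k(m)+\ell-\bigl(y-D(y-q)\bigr)$. We must show that $y-D(y-q)\ge\gamma\min\{1,q+y/t\}$. We use $1-\gamma/t\ge1-\gamma\ge\gamma\ge\gamma/t$, which holds because $\gamma<\frac12$ and $t\ge1$.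

If $q\le y$, then $y-q\in[0,t]$, and convexity gives $D(y-q)\le\frac{y-q}t(t-\gamma)$. Hence
\[
y-D(y-q)\ge q+\frac{\gamma(y-q)}t=\Bigl(1-\frac\gamma t\Bigr)q+\frac{\gamma y}t\ge\gamma\Bigl(q+\frac yt\Bigr).
\]
If $0<q-y\le1$, then convexity on $[-1,0]$ gives $D(y-q)\le(q-y)D(-1)\le-\gamma(q-y)$. Hence
\[
y-D(y-q)\ge\gamma q+(1-\gamma)y\ge\gamma\Bigl(q+\frac yt\Bigr).
\]
If $q-y>1$, then $D(y-q)\le D(-1)\le-\gamma$, so $y-D(y-q)\ge\gamma$.

For the last claim,
\[
\frac78\gamma-\ell=\frac{7(\kappa^2-1)-2\kappa(3\kappa-1)}{16\kappa(\kappa+1)}=\frac{\kappa^2+2\kappa-7}{16\kappa(\kappa+1)}=\frac{k^2-8}{16k(k-1)}=\varepsilon_k .\qedhere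
\]
\end{proof}

The margin is thin for three parts: there $\gamma=\frac14$, $\ell=\frac5{24}$, and $\varepsilon_3=\frac7{32}-\frac5{24}=\frac1{96}$.

\section{Choosing the subset}\label{sec:choice}

Let $\lambda_2=0$ and $\lambda_k=\frac18$ for $k\ge3$. In Setting (S) we call $U\subseteq V_1$ \emph{admissible} if
\begin{equation}\label{eq:adm}
0<y\le t,\qquad Q\ge0,\qquad\frac Q\kappa+\frac yt\ge1-\lambda_k .
\end{equation}
For $k\ge3$ the last condition is the one required by Lemma~\ref{lem:step}; for $k=2$ it is needed only in Section~\ref{sec:strict}.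

There are two regimes. If $V_1$ still spans at least $f$ edges after one vertex of smallest positive degree is deleted, then at least two deletions take place. By never deleting one chosen neighbor of the first vertex, we ensure an edge between $U$ and $V_1\setminus U'$ in Lemma~\ref{lem:last}, and this single edge gives $Q\ge k$. If one deletion already brings the number of edges below $f$, there is no such edge, and the saving must come from $y$, from $x$, or from the surplus. For an arbitrary max cut all three can be small.

\begin{example}\label{ex:tie}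
Let $k=3$ and let $G$ be the disjoint union of ten copies of $K_4$ and a star with $18$ edges. Then $m=78=\binom{13}2$, $t=4$, $f=10$, $B=28$, and $g_3(m)=\frac{529}{24}=22+\frac1{24}$. Each $K_4$ contributes at least $1$ to the total, so $T_3(G)=10$. Put two vertices of each $K_4$ into $V_1$ and one into each of $V_2$ and $V_3$, and color the star properly with $V_2$ and $V_3$. This is a max $3$-cut with $x=0$, in which $G[V_1]$ is a matching and all surpluses vanish. Deleting one vertex gives $y=1$, $Q=0$ and $M=30$, so $Q/\kappa+y/t=\frac14$. The bound on the total fails as well: $h(30)<\frac{15}2$ gives $e(U)+\Phi(30)=9+\frac{60-h(30)}4>22+\frac18>g_3(m)$.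
\end{example}

The cut in this example is badly chosen: moving a vertex from $V_1$ to $V_2$ keeps the total and replaces $(e_1,e_2,e_3)=(10,0,0)$ by $(9,1,0)$. We exclude such cuts. A max $k$-cut is \emph{balanced} if it minimizes $\sum_ie(V_i)^2$ among all max $k$-cuts of $G$. In a balanced cut, a vertex of $V_1$ with small positive degree in $G[V_1]$ must have positive surplus.

\begin{lemma}\label{lem:tie}
In Setting \textup{(S)}, suppose the cut is balanced, and let $a_j=e_1-e_j$ for $j\ge2$. If $u\in V_1$ and $1\le d_1(u)<a_j$, then $d_j(u)\ge d_1(u)+1$.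
\end{lemma}

\begin{proof}
Otherwise $d_j(u)=d_1(u)=d$, say. Moving $u$ to $V_j$ gives another max $k$-cut, and it changes $\sum_ie_i^2$ by $(e_1-d)^2+(e_j+d)^2-e_1^2-e_j^2=-2d(a_j-d)<0$, a contradiction.
\end{proof}

So in the second regime there is a trade-off. The gaps $a_j$ are at least about $t$ on average, because $G-V_1$ has at most $B$ edges. If the degrees in $G[V_1]$ are close to $t$, then $y$ or $x$ is large; if they are much smaller, then the surplus is large. To profit from both effects we delete the vertex of \emph{second} smallest degree and keep the vertex of smallest degree in $U$, where its surplus counts.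

\begin{proposition}\label{prop:core}
In Setting \textup{(S)}, suppose the cut is balanced. Let $v_1,\dots,v_n$ be the non-isolated vertices of $G[V_1]$, listed in any order such that their degrees $\delta_i=d_1(v_i)$ satisfy $\delta_1\le\dots\le\delta_n$.
\begin{itemize}
\item[(a)] If $x\ge\delta_1$, then there is an admissible set $U\subseteq V_1$ with $Q\ge k$.
\item[(b)] If $x<\delta_1$, then $U=V_1\setminus\{v_2\}$ is admissible, with $y=\delta_2-x$ and $Q=kx+S(U)$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $b$ be a neighbor of $v_1$ in $V_1$. First delete $v_1$; the remaining set spans $f+x-\delta_1\ge f$ edges. As long as the current set spans at least $f\ge1$ edges, its induced subgraph has a non-isolated vertex other than $b$; delete such a vertex of smallest degree. One of the two non-isolated vertices of smallest degree differs from $b$, so the deleted vertex has at most the second smallest positive degree. Each deletion removes an edge, so the process stops. Let $U'$ and $U$ be the sets before and after the last deletion. Then $v_1\notin U'$ and $b\in U$, so $e(U,V_1\setminus U')\ge1$.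 Lemma~\ref{lem:last} gives $0<y\le t$ and $Q\ge k$, and $Q/\kappa>1$ gives the last condition in \eqref{eq:adm}.

(b) Here $e(U)=f+x-\delta_2\le f+x-\delta_1<f$. Lemma~\ref{lem:last} with $U'=V_1$ and $w=v_2$ gives $y=\delta_2-x$, $0<y\le t$ and $Q=kx+S(U)\ge0$. It remains to prove the last condition in \eqref{eq:adm}, and for this we bound $S(U)$ from below. Let $\eta=h(e_1)$ and $\lambda=\lambda_k$. For real $a$ let $\nu(a)$ be the number of $u\in U$ with $1\le d_1(u)<a$. Since all terms $d_j(u)-d_1(u)$ are nonnegative, Lemma~\ref{lem:tie} gives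
\begin{equation}\label{eq:Snu}
S(U)\ge\sum_{j\ge2}\nu(a_j),\qquad\text{where }0\le a_j\le e_1 .
\end{equation}

\emph{Step 1: $\nu(a)\ge(a-\delta_1)/\eta$ for $0\le a\le e_1$.} This is trivial for $a\le\delta_1$. Let $a>\delta_1$ and $\nu=\nu(a)$. The positive values of $d_1$ on $U$ are $\delta_1,\delta_3,\delta_4,\dots,\delta_n$, in nondecreasing order, and $\nu\ge1$ because $v_1\in U$. If $\nu=n-1$, then Lemma~\ref{lem:deg}(c) gives
\[
\nu\ge\eta\ge\frac{\eta+1}2=\frac{e_1}\eta\ge\frac{a-\delta_1}\eta .
\]
If $\nu\le n-2$, then entry number $\nu+1$ of the list, which is $\delta_{\nu+2}$, is at least $a$. Lemma~\ref{lem:deg}(b) with $i=\nu+1$ gives $a\le\eta+\nu$, so $a-\delta_1\le\eta+\nu-1\le\nu\eta$, where the last inequality is $(\nu-1)(\eta-1)\ge0$.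

\emph{Step 2: $\sum_{j\ge2}a_j\ge\kappa(t+x-\lambda)$.} It suffices to show $\sum_{j\ge2}e_j\le\kappa(f-t+\lambda)$, since $\sum_{j\ge2}a_j=\kappa(f+x)-\sum_{j\ge2}e_j$. By Lemma~\ref{lem:count}, $e(G-V_1)\le B$. For $k=2$ this reads $e_2\le B=f-t$. For $k\ge3$, the partition $(V_2,\dots,V_k)$ is a max $\kappa$-cut of $G-V_1$, since a better one would improve the cut of $G$. So Lemma~\ref{lem:Phi} gives $\sum_{j\ge2}e_j\le\Phi(e(G-V_1))\le\Phi(B)=\kappa(f-t+\frac18)$.

\emph{Step 3.} By \eqref{eq:Snu}, Steps 1 and 2, and the inequalities $t\le\eta\le t+x$ from \eqref{eq:eta},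
\[
\frac{S(U)}\kappa\ge\frac{t+x-\lambda-\delta_1}\eta\ge1-\frac{\lambda+\delta_1}\eta\ge1-\frac{\lambda+\delta_1}t .
\]
Using $Q/\kappa\ge x+S(U)/\kappa$, $\;y\ge\delta_1-x$ and $t\ge1$, we conclude that
\[
\frac Q\kappa+\frac yt\ge x+1-\frac{\lambda+\delta_1}t+\frac{\delta_1-x}t=1-\frac\lambda t+x\Bigl(1-\frac1t\Bigr)\ge1-\lambda .\qedhere
\]
\end{proof}

The cancellation of $\delta_1$ in the last line is the trade-off announced above. The proposition uses only Proposition~\ref{prop:cut} for $\kappa$ parts, not Theorem~\ref{thm:main}, and balancedness enters only in part (b), through \eqref{eq:Snu}.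

\begin{proof}[Proof of Theorem~\ref{thm:main}]
It suffices to find a weak $k$-partition. We use induction on $k$; the case $k=2$ is Proposition~\ref{prop:two}. Let $k\ge3$ and take a balanced max $k$-cut with $e_1$ largest. If $e_1\le f$, it has both properties by Proposition~\ref{prop:cut}. Otherwise $T_k(G)>0$, so $t\ge1$ by Lemma~\ref{lem:chi}, and Setting (S) holds. Let $U$ be an admissible set given by Proposition~\ref{prop:core}. Then $M=B+\kappa y-Q\le\binom{\kappa t+1}2$. By induction, Lemma~\ref{lem:Phi}(b) and \eqref{eq:room}, the graph $G-U$ has a weak $\kappa$-partition with total at most $\Phi(M)$ in which every part spans at most $f_\kappa(M)\le f$ edges. Adding the part $U$, which spans $f-y<f$ edges, gives a weak $k$-partition of $G$ with $\max_ie(V_i)\le f$. By Lemma~\ref{lem:step} its total is at most $f-y+\Phi(M)\le g_k(m)-\varepsilon_k<g_k(m)$.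
\end{proof}

\section{Strict inequalities}\label{sec:strict}

The partition constructed above has $e(U)<f$ and, for $k\ge3$, total below $g_k(m)$. The only place where strictness can fail is \eqref{eq:room}, when $M=B+\kappa t$, that is, when $(y,Q)=(t,0)$. This does occur: for $G=K_{kq+1}$ with $q\ge1$ we have $t=q$, the part $V_1$ is a clique on $t+1$ vertices without surplus, and $U=V_1\setminus\{v_2\}$ has $y=t$ and $Q=0$. We show that this is the only obstruction.

Call a weak $k$-partition of $G$ \emph{strict} if every part spans fewer than $f$ edges and the total is less than $g_2(m)$ when $k=2$, and at most $g_k(m)-\varepsilon_k$ when $k\ge3$.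

\begin{lemma}\label{lem:good}
In Setting \textup{(S)}, if $U$ is admissible and $(y,Q)\ne(t,0)$, then $G$ has a strict partition.
\end{lemma}

\begin{proof}
Let $k\ge3$. Since $y\le t$ and $Q\ge0$, the assumption gives $M=B+\kappa y-Q<\binom{\kappa t+1}2$, so $f_\kappa(M)<f$ by \eqref{eq:room}. By Theorem~\ref{thm:main} and Lemma~\ref{lem:Phi}(b), $G-U$ has a weak $\kappa$-partition with total at most $\Phi(M)$ whose parts span fewer than $f$ edges. Adding $U$ gives a strict partition by Lemma~\ref{lem:step}.

Let $k=2$. If $Q=0$, then \eqref{eq:adm} with $\lambda_2=0$ gives $y\ge t$, so $(y,Q)=(t,0)$, which is excluded. Hence $Q>0$, and $(U,V(G)\setminus U)$ is strict by \eqref{eq:two}.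
\end{proof}

\begin{lemma}\label{lem:rigid}
In Setting \textup{(S)}, suppose that the cut is balanced and that $G$ has no strict partition. Let $V_1^+$ be the set of non-isolated vertices of $G[V_1]$. Then $x=0$, the number $t$ is an integer, $V_1^+$ is a clique on $t+1$ vertices, $s(u)=0$ for all $u\in V_1$, and for every $v\in V_1^+$ the set $U_v=V_1\setminus\{v\}$ is admissible with $(y,Q)=(t,0)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:good}, every admissible set has $(y,Q)=(t,0)$. So case (a) of Proposition~\ref{prop:core} cannot occur, and case (b) gives $kx+S(U)=0$ and $\delta_2-x=t$. Hence $x=0$ and $\delta_2=t=h(e_1)$. By Lemma~\ref{lem:deg}(a), $V_1^+$ is a clique, and it has $\delta_2+1=t+1\ge2$ vertices. All degrees $\delta_i$ are equal, so any $v\in V_1^+$ may be listed as $v_2$. Proposition~\ref{prop:core}(b) then shows that $U_v$ is admissible with $Q=S(U_v)$, so $(y,Q)=(t,0)$ and $S(U_v)=0$. Since $|V_1^+|\ge2$, every $u\in V_1$ lies in some $U_v$, and therefore $s(u)=0$.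
\end{proof}

\begin{proposition}\label{prop:strict}
Let $k\ge2$ and let $G$ be a graph with $m\ge1$ edges such that $G\not\sim K_{kq+1}$ for all $q\ge1$. Then $G$ has a strict partition, or $G$ has a max $k$-cut in which every part spans fewer than $f$ edges.
\end{proposition}

\begin{proof}
We use induction on $k$, and we assume that $G$ has neither kind of partition. Since $m\ge1$ we have $f>0$. If $t<1$, then $T_k(G)=0$ by Lemma~\ref{lem:chi}, and a max $k$-cut has all $e_i=0<f$. So $t\ge1$, and a balanced max $k$-cut with $e_1$ largest has $e_1\ge f$. Thus Setting (S) holds and Lemma~\ref{lem:rigid} applies. For $v\in V_1^+$ let $H_v=G-U_v$. This is the subgraph induced by $v$ and the vertices outside $V_1$, and by Lemma~\ref{lem:count} it has $M=B+\kappa t=\binom{\kappa t+1}2$ edges.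

\emph{Claim: $H_v\sim K_{\kappa t+1}$ for every $v\in V_1^+$.} Let $k\ge3$ and suppose $H_v\not\sim K_{\kappa t+1}$. The number of edges shows that $H_v\not\sim K_{\kappa q+1}$ for $q\ne t$ as well, so the induction hypothesis applies to $H_v$ and $\kappa$. It gives a weak $\kappa$-partition whose parts span fewer than $f_\kappa(M)=f$ edges. Its total is at most $g_\kappa(M)$, by definition if it is strict and by Proposition~\ref{prop:cut} if it is a max $\kappa$-cut, and $g_\kappa(M)=\Phi(M)$ since $M\ge M_*$. Adding the admissible set $U_v$ gives a strict partition of $G$ by Lemma~\ref{lem:step}, a contradiction.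

For $k=2$ there is no induction hypothesis, and we use the symmetry between the two parts instead. Lemma~\ref{lem:count} with $x=0$ and $S(V_1)=0$ gives $e_2=B$, while $e_1=f$. The bipartition $(V_2\cup\{v\},U_v)$ has $e(V_2\cup\{v\})=e(H_v)=B+t=f$ and $e(U_v)=f-t=B$. These are the same two numbers, so it is again a balanced max $2$-cut in Setting (S), with heaviest part $V_2\cup\{v\}$. Lemma~\ref{lem:rigid}, applied to this cut, says that the non-isolated vertices of $G[V_2\cup\{v\}]=H_v$ form a clique on $t+1$ vertices. This proves the claim.

We now reconstruct $G$. Since all surpluses vanish, a vertex $u\in V_1$ has $d_j(u)=d_1(u)$ for all $j$. So the vertices of $V_1\setminus V_1^+$ are isolated in $G$, and each $v\in V_1^+$ has a set $C_v$ of exactly $\kappa t\ge1$ neighbors outside $V_1$. Thus $v$ is not isolated in $H_v$, and the clique of $H_v$ is $C_v\cup\{v\}$. In particular $C_v$ is a clique that contains all edges of $G-V_1$.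

Suppose $\kappa t\ge2$. Then $C_v$ is the set $C$ of non-isolated vertices of $G-V_1$, which does not depend on $v$. So $V_1^+\cup C$ is a clique on $(t+1)+\kappa t=kt+1$ vertices. It contains every edge of $G$: an edge of $G-V_1$ lies in $C$, and an edge with an end in $V_1$ has that end in $V_1^+$ and its other end in $V_1^+\cup C$. Hence $G\sim K_{kt+1}$, a contradiction.

Suppose $\kappa t=1$, that is, $k=2$ and $t=1$. Then $V_1^+=\{u,u'\}$, $C_u=\{c\}$, $C_{u'}=\{c'\}$, and $G-V_1$ has no edge, so the edges of $G$ are $uu'$, $uc$ and $u'c'$. If $c=c'$, then $G\sim K_3=K_{2\cdot1+1}$, a contradiction. If $c\ne c'$, then these edges form a path and $T_2(G)=0$, contradicting $e_1=f=1$.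
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Part (ii) is Proposition~\ref{prop:cut}.

(i) If $G\sim K_{kq+1}$, then $h=kq$, $t=q$ and $f=\binom{q+1}2$. In any $k$-partition some part contains at least $q+1$ vertices of the clique, so it spans at least $f$ edges. Now let $G\not\sim K_{kq+1}$ for all $q\ge0$. The case $q=0$ gives $m\ge1$, so Proposition~\ref{prop:strict} provides a weak $k$-partition whose parts span fewer than $f$ edges and which is strict or has total $T_k(G)$. By (ii) the total is at most $g_k(m)$ in both cases, and for $k\ge3$ it is at most $\max\{T_k(G),g_k(m)-\varepsilon_k\}$. As $|V(G)|\ge k$, the parts can be made nonempty.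

(iii) If $G$ is not exceptional, then $T_k(G)<g_k(m)$ by (ii), so the partition just found has total less than $g_k(m)$ in both cases, and both inequalities are strict. Conversely, if $G\sim K_{kq+1}$, then \eqref{eq:max} cannot be strict by (i), and in the other exceptional cases $T_k(G)=g_k(m)$ by (ii), so \eqref{eq:cut} cannot be strict.
\end{proof}

\begin{thebibliography}{1}

\bibitem{KW}
Peiru Kuang and Yan Wang, \emph{Tight bounds for judicious 3-partitions of graphs}, arXiv:2509.20994 (2025).

\end{thebibliography}
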